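# Gaussian zeta integrals and the Bernstein–Sato polynomial of a multiplicity-free tuple

## 1. A Gaussian integral and its poles

Take nonzero polynomials $f_1,\dots,f_r\in\mathbb C[x_1,\dots,x_n]$. Put $|x|^2=\sum_i|x_i|^2$, $\|f(x)\|^2=\sum_i|f_i(x)|^2$, let $dx$ be Lebesgue measure on $\mathbb C^n$, and consider
$$Z(s)=\pi^{-n}\int_{\mathbb C^n}\|f(x)\|^{2s}\,e^{-|x|^2}\,dx\qquad(\operatorname{Re}s\ge 0).$$
The integral converges absolutely, because $\|f\|^{2\operatorname{Re}s}$ has polynomial growth. It is holomorphic for $\operatorname{Re}s>0$, and $Z(0)=1$. Here it is computed by hand in three cases.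

*The coordinate functions.* Let $\underline f=(x_1,\dots,x_n)$. The sphere $|x|=1$ in $\mathbb C^n$ has area $2\pi^n/\Gamma(n)$, so
$$Z(s)=\frac{2}{\Gamma(n)}\int_0^\infty \rho^{2s+2n-1}e^{-\rho^2}\,d\rho=\frac{\Gamma(s+n)}{\Gamma(n)}.$$

*A square.* Let $n=r=1$ and $f=x^2$. Then, by the previous case and the duplication formula,
$$Z(s)=\Gamma(2s+1)=\pi^{-1/2}\,4^s\,\Gamma(s+\tfrac12)\,\Gamma(s+1).$$

*The $2\times2$ minors of a $2\times 3$ matrix.* Let $a,b\in\mathbb C^3$ be the rows and $f_1,f_2,f_3$ the minors. By Cauchy–Binet, $\|f\|^2$ is the Gram determinant of $a,b$, that is, $\|f\|^2=|a|^2|b_\perp|^2$, where $b_\perp$ is the component of $b$ orthogonal to $a$. For fixed $a\neq0$ a unitary change of the variable $b$ turns $b_\perp$ into the pair of the last two coordinates of $b$, so the first case (with $n=2$) gives $\Gamma(s+2)$ for the $b$-integral. The $a$-integral is the first case with $n=3$. Hence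
$$Z(s)=\tfrac12\,\Gamma(s+2)\,\Gamma(s+3).$$

Each time $Z$ is an exponential times a product of factors $\Gamma(s+\alpha_i)$. The function $\Gamma$ has poles (at $0,-1,-2,\dots$) and no zeros, so in such a product no pole can be cancelled. If we also have an algebraic functional equation that bounds the poles of $Z$ by the roots of some polynomial $b$, then every factor $\Gamma(s+\alpha_i)$ must be accounted for by a root of $b$. The integral $Z$ is thus a device for proving *lower* bounds on $b$. We use it to show that two polynomials attached to certain tuples, of which one visibly divides the other, are equal.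

## 2. Multiplicity-free tuples and the operator $D_{\underline f}$

Let $G$ be a linearly reductive group over $\mathbb C$ acting linearly on a finite-dimensional complex vector space $V$, and let it act on $\mathbb C[V]$ and $\mathbb C[V^*]$ in the induced way. Identify $\mathbb C[V^*]$ with the constant-coefficient differential operators on $V$: for $g\in\mathbb C[V^*]$, the operator $g(\partial x)$ is obtained by substituting $\partial/\partial x_i$ for the dual coordinates. There is a $G$-invariant pairing between $\mathbb C[V^*]$ and $\mathbb C[V]$,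
$$\langle g,f\rangle=(g(\partial x)f)(0).$$
For multi-indices, $\langle \xi^\alpha,x^\beta\rangle=\alpha!\,\delta_{\alpha\beta}$, so the pairing is perfect in each degree.

**Definition.** A tuple $\underline f=(f_1,\dots,f_r)$ in $\mathbb C[V]$ is a *multiplicity-free tuple* if

(a) for every $k\in\mathbb N$, the polynomials $\underline f^{\underline k}=f_1^{k_1}\cdots f_r^{k_r}$, for $\underline k\in\mathbb N^r$ with $k_1+\dots+k_r=k$, span an irreducible $G$-subrepresentation $M_k\subset\mathbb C[V]$;

(b) for every $k\in\mathbb N$, the multiplicity of the $G$-representation $M_k$ inside $\mathbb C[V]$ equals one.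

The three tuples of Section 1 are examples. For $(x_1,\dots,x_n)$ with $G=GL_n$, $M_k$ is the space of forms of degree $k$, which is irreducible; scalar matrices separate the degrees. For $x^2$ with $G=\mathbb C^*$, each weight occurs once in $\mathbb C[x]$. For the minors take $G=GL_2\times GL_3$. By the Cauchy formula, the polynomials on $2\times3$ matrices are the direct sum, over partitions $\lambda$ with at most two parts, of one copy each of $S_\lambda(\mathbb C^2)\otimes S_\lambda(\mathbb C^3)$ (up to duals), and these are irreducible and pairwise non-isomorphic. A product of $k$ minors transforms under $GL_2$ by the $k$-th power of the determinant (or its inverse, according to the convention), which occurs in $S_\lambda(\mathbb C^2)$ only for $\lambda=(k,k)$. So $M_k$ is a nonzero stable subspace of one irreducible summand, hence equal to it.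

Fix a multiplicity-free tuple $\underline f$ that is a basis of $M_1$. Since $G$ is reductive and $M_1$ has multiplicity one, there is a dual representation $M_1^*\subset\mathbb C[V^*]$ of multiplicity one. (The pairing makes $\mathbb C[V^*]_e$ dual to $\mathbb C[V]_e$ in each degree $e$.) Let $f_1^*,\dots,f_r^*$ be a basis of $M_1^*$ that is $G$-dual, up to a constant, to $f_1,\dots,f_r$: $\langle f_i^*,f_j\rangle=c\,\delta_{ij}$ with $c\ne0$. Put
$$D_{\underline f}=\sum_{i=1}^r f_i^*(\partial x)\,f_i(x)\qquad\text{(first multiply, then differentiate)}.$$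
The element $\sum f_i^*\otimes f_i$ is a multiple of the canonical element of $M_1^*\otimes M_1$, which is invariant, and $g\otimes f\mapsto g(\partial x)f(x)$ is $G$-equivariant; so $D_{\underline f}$ is a $G$-invariant operator.

Write $\underline f^{\underline s}=\prod_if_i^{s_i}$ and $s=s_1+\dots+s_r$. It is known that there is a polynomial $P_{\underline f}(s)\in\mathbb C[s]$ with
$$D_{\underline f}\cdot\underline f^{\underline s}=P_{\underline f}(s)\,\underline f^{\underline s}.$$
(The argument is repeated in Section 6.) For $\underline f=(x_1,\dots,x_n)$ we may take $D_{\underline f}=\sum_i\partial_{x_i}x_i$, so $P_{\underline f}(s)=\sum_i(s_i+1)=s+n$. For $x^2$ we have $\partial_x^2x^{2s+2}=4(s+1)(s+\frac12)x^{2s}$. Compare with the Gamma factors in Section 1.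

## 3. The Bernstein–Sato polynomial of a tuple

Let $t_j$ act by $s_j\mapsto s_j+1$ and put $s_{ij}=s_it_i^{-1}t_j$. On an expression $u(\underline s)\underline f^{\underline s}$, with $u$ a polynomial in $\underline s$ over the localization $\mathbb C[x]_{f_1\cdots f_r}$, and with $e_i$ the unit vectors,
$$s_{ij}\big(u(\underline s)\underline f^{\underline s}\big)=s_i\,u(\underline s-e_i+e_j)\,\underline f^{\underline s-e_i+e_j}.$$
In particular $s_{ii}$ is multiplication by $s_i$.

**Definition.** The *Bernstein–Sato polynomial* $b_{\underline f}(s)$, in the sense of Budur–Mustaţă–Saito, is the monic polynomial $b(s)$ of least degree such that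
$$b(s_1+\dots+s_r)\,\underline f^{\underline s}=\sum_{\underline c}P_{\underline c}\prod_{c_i<0}\binom{s_i}{-c_i}\prod_i f_i^{s_i+c_i}\tag{1}$$
for finitely many $\underline c\in\mathbb Z^r$ with $\sum_ic_i=1$ and some $P_{\underline c}$ in the ring generated by the differential operators on $V$ and the operators $s_{ij}$.

The ring contains $s=\sum s_{ii}$, so the polynomials $b$ admitting an equation (1) form an ideal of $\mathbb C[s]$, and $b_{\underline f}$ is its monic generator. We use the fact that $b_{\underline f}=b_I$ depends only on the ideal $I=(f_1,\dots,f_r)$. For $r=1$ the only index is $c=1$, and (1) is the usual equation $Q(s)f^{s+1}=b(s)f^s$ with $Q(s)$ a differential operator with coefficients in $\mathbb C[x,s]$.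

*An example with a negative $c_i$.* Let $n=1$ and $\underline f=(x,x^2)$, so that $I=(x)$ and $\underline f^{\underline s}=x^{s_1+2s_2}$. Then
$$(s_1+s_2+1)\,\underline f^{\underline s}=\partial_x\,f_1^{s_1+1}f_2^{s_2}-\binom{s_2}{1}f_1^{s_1+2}f_2^{s_2-1},\tag{2}$$
because the right side is $(s_1+2s_2+1)x^{s_1+2s_2}-s_2x^{s_1+2s_2}$. The indices are $\underline c=(1,0)$ and $(2,-1)$. The term with $(2,-1)$ is what turns $s_1+2s_2$ into $s_1+s_2$.

## 4. Theorems A and B

For a multiplicity-free tuple, $b_{\underline f}$ divides $P_{\underline f}$. Equality up to a nonzero constant is known when $r=1$, when $I$ is generated by the maximal minors of a generic matrix, and when $I$ is generated by the sub-maximal Pfaffians of a generic skew-symmetric matrix. The problem, posed in András Cristian Lőrincz, "Decompositions of Bernstein-Sato polynomials and slices", arXiv:1802.07760 (2018), is to prove or disprove that equality always holds. It does.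

**Theorem A.** For every multiplicity-free tuple $\underline f$ that is a basis of $M_1$, $b_{\underline f}(s)=P_{\underline f}(s)$ up to a nonzero constant.

This follows from a statement without a group. For a polynomial $v$, let $\bar v$ denote the polynomial with complex conjugate coefficients, and put $g=\sum_if_iy_i\in\mathbb C[x,y]$ with new variables $y_1,\dots,y_r$.

**Theorem B.** Let $f_1,\dots,f_r\in\mathbb C[x_1,\dots,x_n]$ be nonzero and $D=\sum_i\bar f_i(\partial x)f_i(x)$. Assume that for every $k\in\mathbb N$, $D$ acts by a scalar on $M_k=\mathrm{span}\{\underline f^\kappa:\kappa\in\mathbb N^r,\ |\kappa|=k\}$. Then: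

1. There is $P\in\mathbb C[s]$ with $D\underline f^{\underline s}=P(s)\underline f^{\underline s}$, $s=\sum s_i$. Write $P=p\prod_{i=1}^N(s+\alpha_i)$. Then $p>0$.
2. $Z(s)=C\,p^s\prod_{i=1}^N\Gamma(s+\alpha_i)$ for $\operatorname{Re}s>0$, with a constant $C\ne0$ (in fact $C=\prod_i\Gamma(\alpha_i)^{-1}$).
3. $b_{\underline f}(s)=P(s)/p$.
4. $b_g(s)=(s+1)P(s)/p$. Hence all $\alpha_i$ are positive rationals.
5. If all $f_i$ are homogeneous of the same degree $d\ge1$, then $\deg b_{\underline f}=N=d$, $p=d^d\max_{|x|=1}\|f(x)\|^2$, and $\min_i\alpha_i=\mathrm{lct}(I):=\sup\{c:\|f\|^{-2c}\text{ locally integrable}\}$.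

The hypothesis is restrictive. For $\underline f=(x_1,x_2^2)$ we have $D=\partial_1x_1+\partial_2^2x_2^2$, which multiplies $x_1$ by $2+2=4$ and $x_2^2$ by $1+12=13$; it is not a scalar on $M_1$. For the minors of a $2\times3$ matrix it holds: these minors are orthogonal of equal norm for the form of Section 5, and that section then gives the hypothesis. The value $Z(s)=\frac12\Gamma(s+2)\Gamma(s+3)$ and the equation $Z(s+1)=P(s)Z(s)$ of Section 7 give $P(s)=(s+2)(s+3)$, and part 3 gives $b_{\underline f}(s)=(s+2)(s+3)$.

## 5. Unitary coordinates: Theorem B(1)–(3) implies Theorem A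

Let $\underline f$ be a multiplicity-free tuple that is a basis of $M_1$.

**Step 1: $M_1$ is homogeneous.** This identifies the degree used in part 5. The projections $M_1\to\mathbb C[V]_e$ are $G$-equivariant, and each is zero or injective since $M_1$ is irreducible. If they were nonzero for two different $e$, there would be copies of $M_1$ in two different degrees, so $M_1$ would have multiplicity at least $2$. Hence $M_1\subset\mathbb C[V]_d$ for some $d$.

**Step 2: the dual representation is the conjugate one.** This step replaces the abstract $f_i^*$ by conjugate polynomials, the form needed for integration. Let $K\subset G$ be a maximal compact subgroup; it is Zariski dense in $G$. Choose coordinates on $V$ in which $K$ acts by unitary matrices. (A linear change of coordinates alters neither side of Theorem A: constant-coefficient operators and the pairing are intrinsic, and so is $b_{\underline f}$.) Put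
$$(u,v)=\langle\bar v,u\rangle=(\bar v(\partial x)u)(0),\qquad u,v\in\mathbb C[V].$$
Since $(x^\alpha,x^\beta)=\alpha!\,\delta_{\alpha\beta}$, this is a positive definite Hermitian form.

For $u\in K$ and $v\in\mathbb C[V]$ we have $(u\cdot v)(x)=v(u^{-1}x)$. Its conjugate polynomial is $\bar v(\overline{u^{-1}}\xi)=\bar v(u^T\xi)$, as $u$ is unitary. On the other hand, $u$ acts on $V^*$ in dual coordinates by $\xi\mapsto (u^{-1})^T\xi$, so it sends $w\in\mathbb C[V^*]$ to $w(u^T\xi)$. Hence
$$\overline{u\cdot v}=u\cdot\bar v .$$
So the complex subspace $\overline{M_1}=\{\bar v:v\in M_1\}\subset\mathbb C[V^*]$ is $K$-stable. The stabilizer of a finite-dimensional subspace is Zariski closed, so $\overline{M_1}$ is $G$-stable. The invariant pairing $\overline{M_1}\times M_1\to\mathbb C$ is perfect because $\langle\bar v,v\rangle=(v,v)>0$ for $v\neq0$ and the dimensions agree. Thus $\overline{M_1}\cong M_1^*$, and by multiplicity one $\overline{M_1}=M_1^*$ as subspaces of $\mathbb C[V^*]$.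

**Step 3: an orthonormal basis.** Here we put $D_{\underline f}$ into the form of Theorem B. Let $e_1,\dots,e_r$ (now polynomials) be an orthonormal basis of $M_1$. Then $\langle\bar e_j,e_i\rangle=\delta_{ij}$, so $\bar e_1,\dots,\bar e_r$ is the dual basis and $\sum\bar e_i\otimes e_i$ is the canonical element of $M_1^*\otimes M_1$. Since $\sum f_i^*\otimes f_i$ is $c$ times the canonical element,
$$D_{\underline f}=c\,D,\qquad D=\sum_i\bar e_i(\partial x)e_i(x),\qquad c\neq0 .$$

**Step 4: the hypothesis of Theorem B.** We check that $D$ acts by scalars. The space $M_k$ is spanned by the products of $k$ elements of $M_1$, so it is the same for $\underline e$ and for $\underline f$. The operator $D=c^{-1}D_{\underline f}$ commutes with $G$, so it preserves the isotypic component of $\mathbb C[V]$ containing $M_k$, which equals $M_k$ by (b). By (a) and Schur's lemma, $D$ acts on $M_k$ by a scalar.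

**Step 5: transfer.** We carry the result back to $\underline f$. Theorem B applies to $\underline e$ and gives $P$ with leading coefficient $p$. Setting $\underline s=\kappa$ with $|\kappa|=k$, the scalar by which $D_{\underline f}=cD$ acts on $M_k$ is $P_{\underline f}(k)=c\,P(k)$ for all $k\in\mathbb N$; so $P_{\underline f}=cP$. The ideals of $\underline e$ and $\underline f$ agree, hence $b_{\underline f}=b_I=b_{\underline e}$. By part 3, $b_{\underline f}=P/p=P_{\underline f}/(cp)$. This is Theorem A. $\square$

The remaining sections prove Theorem B, so from now on $\underline f$ and $D$ are as in its hypothesis.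

## 6. The polynomial $P$ by interpolation, and $b_{\underline f}\mid P$

**Step 6.** The purpose is to pass from scalars on the $M_k$ to an identity in $\underline s$. From
$$\partial_{x_i}(u\,\underline f^{\underline s})=\Big(\partial_{x_i}u+u\sum_js_j\frac{\partial_{x_i}f_j}{f_j}\Big)\underline f^{\underline s}$$
we see that $R(\underline s)=\underline f^{-\underline s}D\underline f^{\underline s}$ is a polynomial in $s_1,\dots,s_r$ with coefficients in $A=\mathbb C[x]_{f_1\cdots f_r}$. At each $\kappa\in\mathbb N^r$ its value is a constant that depends only on $|\kappa|$, by hypothesis.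

A polynomial over the $\mathbb C$-algebra $A$, of degree at most $e$ in each variable, is recovered from its values on $\{0,\dots,e\}^r$ by Lagrange interpolation, and its coefficients are $\mathbb C$-linear combinations of these values. So $R$ has coefficients in $\mathbb C$. Moreover $R(s_1,\dots,s_r)-R(s_1+\dots+s_r,0,\dots,0)$ vanishes on $\mathbb N^r$, so it is $0$. Thus, with $P(s)=R(s,0,\dots,0)$,
$$D\underline f^{\underline s}=P(s_1+\dots+s_r)\,\underline f^{\underline s}.\tag{3}$$
Only the scalar action was used, so the same argument applies to $D_{\underline f}$ and gives $P_{\underline f}$.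

Written out, (3) says $P(s)\underline f^{\underline s}=\sum_i\bar f_i(\partial x)\,f_i\underline f^{\underline s}$. This has the form (1), with $\underline c$ running over the unit vectors and no binomials. Hence $b_{\underline f}$ divides $P$; we shall see in Section 8 that $P\ne0$.

## 7. The difference equation $Z(s+1)=P(s)Z(s)$

**Step 7: $D$ acts on $\|f\|^{2s}$.** We want (3) with $\underline f^{\underline s}$ replaced by $\|f\|^{2s}$. The device is to regard $\|f\|^2$ as a linear combination of the $f_i$ with antiholomorphic coefficients. Put $h=\sum_ia_if_i(x)\in\mathbb C[x,a]$. For fixed $a\in\mathbb C^r$ and $k\in\mathbb N$ the multinomial theorem gives $h^k\in M_k$. The scalar of $D$ on $M_k$ is $P(k)$, so $Dh^k=P(k)h^k$, with $D$ acting in $x$. Now $h^{-s}Dh^s$ is a polynomial in $s$ with coefficients in $\mathbb C[x,a]_h$, and it equals $P(s)$ for all $s\in\mathbb N$; so $Dh^s=P(s)h^s$ identically. In particular this holds for the holomorphic function $h^s$ (principal branch) on $\{\operatorname{Re}h>0\}$, for each complex $s$.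

Near a point $x_0$ with $f(x_0)\neq0$ we have $\|f(x)\|^{2s}=h^s(x,a)|_{a=\overline{f(x)}}$, where $h=\|f\|^2>0$. For a holomorphic function $H(x,a)$ the chain rule gives
$$\frac{\partial}{\partial x_i}\,H(x,\overline{f(x)})=\Big(\frac{\partial H}{\partial x_i}\Big)(x,\overline{f(x)})+\sum_j\Big(\frac{\partial H}{\partial a_j}\Big)(x,\overline{f(x)})\,\frac{\partial\overline{f_j}}{\partial x_i}$$
for the Wirtinger derivative, and $\partial\overline{f_j}/\partial x_i=0$. So $D$ commutes with the substitution, and
$$D\|f\|^{2s}=P(s)\,\|f\|^{2s}\quad\text{on }\{f\ne0\}.\tag{4}$$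

**Step 8: integration against the Gaussian.** The Gaussian turns $\bar f_i(\partial x)$ into multiplication by $\overline{f_i}$, and so turns (4) into a difference equation. Let $\delta=\max\deg f_i$ and $\operatorname{Re}s>\delta$. The function $t\mapsto t^s$ on $t>0$, extended by $0$ to $t\le0$, is $C^\delta$ on $\mathbb R$, since its derivatives of order $j\le\delta$ are multiples of $t^{s-j}$, which tends to $0$ as $t\to0^+$. So $\|f\|^{2s}=(\|f\|^2)^s$ is $C^\delta$ with derivatives of polynomial growth. The order of $D$ is at most $\delta$, both sides of (4) are continuous, and $\{f\neq0\}$ is dense; so (4) holds everywhere.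

Since $\bar x_ie^{-|x|^2}=-\partial_{x_i}e^{-|x|^2}$, we have
$$\int\bar x_i\,F\,e^{-|x|^2}dx=\int(\partial_{x_i}F)\,e^{-|x|^2}dx$$
for every $C^1$ function $F$ of polynomial growth together with its derivatives. Powers of $\bar x$ are constants for $\partial_{x_i}$, so this can be iterated: $\int \bar x^\alpha Fe^{-|x|^2}dx=\int(\partial^\alpha F)e^{-|x|^2}dx$ for $F$ of class $C^{|\alpha|}$ with the same growth condition. Using $\overline{f_i(x)}=\bar f_i(\bar x)$,
$$\pi^nZ(s+1)=\int\sum_i\bar f_i(\bar x)\,f_i\,\|f\|^{2s}e^{-|x|^2}dx=\int\big(D\|f\|^{2s}\big)e^{-|x|^2}dx=P(s)\,\pi^nZ(s).$$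
This holds for $\operatorname{Re}s>\delta$. Both sides are holomorphic on $\operatorname{Re}s>0$, so
$$Z(s+1)=P(s)\,Z(s)\qquad(\operatorname{Re}s>0).\tag{5}$$

## 8. Log-convexity and the Gamma product

Equation (5) alone does not determine $Z$, nor even its poles. For instance, $\Gamma(s+1)$ and $\sin^2(\pi s)\,\Gamma(s+1)$ satisfy the same difference equation $F(s+1)=(s+1)F(s)$, and the second function is entire. As in the Bohr–Mollerup theorem, convexity removes the periodic factor.

**Step 9: $P$ is real and $p>0$.** This makes $p^s$ meaningful. For real $s>0$ we have $Z(s)>0$, so $P(s)=Z(s+1)/Z(s)>0$ by (5). Hence $P\ne0$, $P$ has real coefficients, and its leading coefficient $p$ is positive. Write $P=p\prod_{i=1}^N(s+\alpha_i)$ with $\alpha_i\in\mathbb C$. Part 1 of Theorem B is proved.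

**Step 10: the periodic factor is constant.** The function
$$W(s)=\frac{Z(s)}{p^s\prod_{i=1}^N\Gamma(s+\alpha_i)}$$
is holomorphic on $\operatorname{Re}s>0$, as $1/\Gamma$ is entire, and $W(s+1)=W(s)$ by (5) and $\Gamma(z+1)=z\Gamma(z)$. By Hölder's inequality, $\log Z$ is convex on $(0,\infty)$. Comparing slopes over $[m-1,m]$, $[m,m+x]$, $[m,m+1]$, for $x\in[0,1]$ and integers $m\ge2$,
$$P(m-1)^x=\Big(\frac{Z(m)}{Z(m-1)}\Big)^x\le\frac{Z(m+x)}{Z(m)}\le\Big(\frac{Z(m+1)}{Z(m)}\Big)^x=P(m)^x.$$
Both bounds are asymptotic to $(pm^N)^x$ as $m\to\infty$. By Stirling, $\Gamma(m+x+\alpha_i)/\Gamma(m+\alpha_i)\sim m^x$. For large $m$ no $m+\alpha_i$ is a nonpositive integer, so $W(m)\neq0$, and by periodicity $W(1)=W(m)\ne0$. Therefore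
$$\frac{W(1+x)}{W(1)}=\frac{W(m+x)}{W(m)}=\frac{Z(m+x)}{Z(m)}\,p^{-x}\prod_{i=1}^N\frac{\Gamma(m+\alpha_i)}{\Gamma(m+x+\alpha_i)}\longrightarrow1 .$$
The left side does not depend on $m$, so $W$ is constant on $[1,2]$, hence constant on $\operatorname{Re}s>0$: $W\equiv C\ne0$. That is,
$$Z(s)=C\,p^s\prod_{i=1}^N\Gamma(s+\alpha_i)\qquad(\operatorname{Re}s>0),\tag{6}$$
and (6) continues $Z$ meromorphically to $\mathbb C$.

**Step 11: the constant.** We evaluate (6) at $s\to0^+$. For $s\in[0,1]$ we have $\|f\|^{2s}\le1+\|f\|^2$, and $\|f\|^{2s}\to1$ off the null set $\{f=0\}$; so $Z(s)\to Z(0)=1$ by dominated convergence. If some $\Gamma(s+\alpha_i)$ had a pole at $0$, the right side of (6) would be unbounded there, because no other factor vanishes. So no factor has a pole at $0$, and $C=\prod_i\Gamma(\alpha_i)^{-1}$. Part 2 is proved.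

## 9. One polynomial: its functional equation bounds the poles

The next lemma is the upper bound on poles. It concerns a single polynomial, in any number of variables.

**Lemma 1.** Let $g\in\mathbb C[z_1,\dots,z_N]$ be nonzero, $q(s)=\prod_j(s+\gamma_j)$ monic, and $Q(s)$ a differential operator in $z$ with coefficients in $\mathbb C[z,s]$ such that $Q(s)g^{s+1}=q(s)g^s$. Put $\Phi=e^{-|z|^2}$ and $Y(s)=\int|g|^{2s}\,\Phi\,dz$. Then $Y(s)/\prod_j\Gamma(s+\gamma_j)$ extends from $\operatorname{Re}s>0$ to an entire function.

*Proof.* The plan is to iterate the equation $m$ times, which raises the exponent by $m$, and to move all derivatives to the Gaussian. (The number $N$ of variables is unrelated to $\deg P$.) Let $m\ge1$ and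
$$Q_m(s)=Q(s)Q(s+1)\cdots Q(s+m-1),\qquad B_m(s)=\prod_{j=0}^{m-1}q(s+j).$$
Applying the factors from right to left gives $Q_m(s)g^{s+m}=B_m(s)g^s$. On $\{g\ne0\}$ choose local branches of $\log g$ and multiply by the antiholomorphic function $\bar g^s=\exp(s\,\overline{\log g})$, which commutes with $Q_m(s)$. This gives
$$Q_m(s)\big(g^m|g|^{2s}\big)=B_m(s)\,|g|^{2s},$$
in which the branches no longer appear.

Let $\ell$ be the order of $Q_m$ and $\operatorname{Re}s>\ell$. Derivatives of $w\mapsto w^m|w|^{2s}$ of type $\partial_w^a\partial_{\bar w}^b$ with $a+b\le\ell$ are, for $w\neq0$, constants times $w^{m-a+b}|w|^{2(s-b)}$, of modulus $|w|^{m+2\operatorname{Re}s-a-b}$ times a constant. The exponent is greater than $1$ (it exceeds $m+\ell\ge1$), so each of these functions is continuous with value $0$ at $w=0$ and has zero differential there; hence $w^m|w|^{2s}$ is $C^\ell$ on $\mathbb C$. So $g^m|g|^{2s}$ is $C^\ell$ with derivatives of polynomial growth, and the last display holds everywhere, by density of $\{g\ne0\}$. Integrating against $\Phi$ and then by parts, with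 the formal adjoint $Q_m(s)^*$,
$$B_m(s)\,Y(s)=\int g^m|g|^{2s}\,\big(Q_m(s)^*\Phi\big)\,dz\qquad(\operatorname{Re}s>\ell).$$
Here $Q_m(s)^*\Phi$ is $\Phi$ times a polynomial in $z,\bar z,s$. The right side converges absolutely and is holomorphic for $\operatorname{Re}s>-m/2$, because there $|g|^{2\operatorname{Re}s+m}$ has positive exponent and is polynomially bounded. So $B_mY$ extends holomorphically to $\operatorname{Re}s>-m/2$. By $\Gamma(z+1)=z\Gamma(z)$,
$$\frac{Y(s)}{\prod_j\Gamma(s+\gamma_j)}=\frac{B_m(s)Y(s)}{\prod_j\Gamma(s+m+\gamma_j)},$$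
and the right side extends holomorphically to $\operatorname{Re}s>-m/2$. Let $m\to\infty$. $\square$

When $r=1$, part 3 follows at once. Take $g=f$, so that $Y=\pi^nZ$, and $q=b_f=\prod_j(s+\beta_j)$. Then $Z/\prod_j\Gamma(s+\beta_j)$ is entire. As $b_f\mid P$, formula (6) says that this function is $Cp^s$ times the product of $\Gamma(s+\alpha)$ over the roots $-\alpha$ of $P$ left over after removing those of $b_f$. A product of Gamma functions with at least one factor has a pole. So nothing is left over, and $b_f=P/p$.

## 10. Separate exponents do not work for $r\ge2$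

For $r\ge2$ the functional equation (1) speaks of $\prod f_i^{s_i}$ with separate exponents. The direct imitation of Lemma 1 multiplies it by $\prod\bar f_i^{s_i}$ and studies $\int\prod_i|f_i|^{2s_i}e^{-|x|^2}dx$. This fails already for $\underline f=(x_1,x_2)$, where
$$\int|x_1|^{2s_1}|x_2|^{2s_2}e^{-|x|^2}dx=\pi^2\,\Gamma(s_1+1)\,\Gamma(s_2+1).$$
The poles lie along $s_1=-1$, $s_2=-1$, and so on, whereas (1) holds with $b=s_1+s_2+2$, a polynomial in $s_1+s_2$. No Gamma factors in $s_1+s_2$ can cancel such poles. The point of the proof of Lemma 1 that breaks is the gain in convergence: iterating (1) raises the *sum* of the exponents, while a single exponent need not rise, and may fall where some $c_i<0$ or some $s_{ij}$ occurs.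

The integral with the right poles is that of $\|f\|^{2s}$; for $(x_1,x_2)$ it is $\Gamma(s+2)$. For an integer exponent $m$,
$$\|f\|^{2m}=\sum_{|\kappa|=m}\frac{m!}{\kappa!}\,\underline f^\kappa\,\overline{\underline f}^{\,\kappa},$$
which suggests setting $\underline s=\kappa$ in (1), weighting by $\overline{\underline f}^{\,\kappa}/\kappa!$ and summing. But $s_{ij}$ replaces $\underline f^\kappa$ by $\kappa_i\,\underline f^{\kappa-e_i+e_j}$ and leaves the weight alone. If the weight is $y^\kappa/\kappa!$ with *free* variables $y$, this operation on sums is $y_i\partial_{y_j}$, as we check below; once $y$ has been replaced by $\overline{f(x)}$, the derivative $\partial_{y_j}$ has no meaning. So we keep $y$ free. The sum becomes $g^m/m!$ with $g=\sum f_iy_i$, a single polynomial, to which Lemma 1 applies. The function $\|f\|^{2s}$ is recovered afterwards by a Gaussian integration over $y$.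

## 11. The generating function in $y$: an operator for $g=\sum f_iy_i$

**Lemma 2.** There is a differential operator $Q$ with polynomial coefficients in $(x,y)$, independent of $s$, with
$$Q\,g^{s+1}=(s+1)\,b_{\underline f}(s)\,g^s.$$
This holds for any tuple of nonzero polynomials.

*Proof.* Write $b=b_{\underline f}$. For $u=u(\underline s)\underline f^{\underline s}$ with $u(\underline s)\in\mathbb C[x]_{f_1\cdots f_r}[\underline s]$, and for $m\in\mathbb N$, put
$$E_m(u)=\sum_{\kappa\in\mathbb N^r,\ |\kappa|=m}u(\kappa)\,\underline f^\kappa\,\frac{y^\kappa}{\kappa!}.$$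

**Step 12: the operators in the ring.** We show how $E_m$ translates the generators of the ring containing the $P_{\underline c}$. Specializing $\underline s$ to $\kappa$ commutes with differential operators in $x$, so $E_m$ commutes with them. Next,
$$E_m(s_{ij}u)=y_i\,\partial_{y_j}E_m(u).$$
For $i=j$ this says $\kappa_iy^\kappa=y_i\partial_{y_i}y^\kappa$. For $i\ne j$ the left side is
$$\sum_{|\kappa|=m}\kappa_i\,u(\kappa-e_i+e_j)\,\underline f^{\kappa-e_i+e_j}\,\frac{y^\kappa}{\kappa!}.$$
Terms with $\kappa_i=0$ vanish. For $\kappa_i\ge1$ put $l=\kappa-e_i+e_j$; then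
$$\kappa_i\,\frac{y^\kappa}{\kappa!}=y_i\,\frac{y^{\kappa-e_i}}{(\kappa-e_i)!}=y_i\,\frac{y^{l-e_j}}{(l-e_j)!}=y_i\,\partial_{y_j}\frac{y^l}{l!}.$$
The indices $l$ run over all $l\in\mathbb N^r$ with $|l|=m$ and $l_j\ge1$, and those with $l_j=0$ are killed by $\partial_{y_j}$. So the sum is $y_i\partial_{y_j}E_m(u)$.

**Step 13: the binomial terms.** We translate the right-hand terms of (1) into derivatives of $g^{m+1}$. For $\sum_ic_i=1$ the claim is
$$E_m\Big(\prod_{c_i<0}\binom{s_i}{-c_i}\,\underline f^{\underline s+\underline c}\Big)=\prod_{c_i<0}\frac{y_i^{-c_i}}{(-c_i)!}\ \prod_{c_i>0}\partial_{y_i}^{c_i}\ \sum_{|l|=m+1}\underline f^l\,\frac{y^l}{l!}.$$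
Put $l=\kappa+\underline c$, so $|l|=m+1$, and compare variable by variable. For $c_i<0$ and $l_i\ge0$,
$$\binom{\kappa_i}{-c_i}\frac{y_i^{\kappa_i}}{\kappa_i!}=\frac{y_i^{\kappa_i}}{(-c_i)!\,(\kappa_i+c_i)!}=\frac{y_i^{-c_i}}{(-c_i)!}\,\frac{y_i^{l_i}}{l_i!},$$
while for $l_i<0$ we have $0\le\kappa_i<-c_i$ and the binomial is $0$. For $c_i>0$,
$$\frac{y_i^{\kappa_i}}{\kappa_i!}=\partial_{y_i}^{c_i}\frac{y_i^{l_i}}{l_i!},$$
and on the right side of the claim the indices with $l_i<c_i$, which come from no $\kappa$, contribute $0$. For $c_i=0$ nothing changes. This proves the claim. By the multinomial theorem the last sum is $g^{m+1}/(m+1)!$. In the same way, $E_m\big(b(s_1+\dots+s_r)\underline f^{\underline s}\big)=b(m)\,g^m/m!$.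

**Step 14: assembling $Q$.** We apply $E_m$ to (1) with $b=b_{\underline f}$. Write each $P_{\underline c}$ as a noncommutative polynomial in differential operators on $V$ and the $s_{ij}$, and let $\widehat P_{\underline c}$ be obtained by replacing $s_{ij}$ with $y_i\partial_{y_j}$, in the same order. By Steps 12 and 13,
$$b(m)\frac{g^m}{m!}=Q\,\frac{g^{m+1}}{(m+1)!},\qquad Q=\sum_{\underline c}\widehat P_{\underline c}\prod_{c_i<0}\frac{y_i^{-c_i}}{(-c_i)!}\prod_{c_i>0}\partial_{y_i}^{c_i},$$
and $Q$ does not depend on $m$. So $Qg^{m+1}=(m+1)b(m)g^m$ for all $m\in\mathbb N$. Since $g^{-s}Qg^{s+1}$ is a polynomial in $s$ with coefficients in $\mathbb C[x,y]_g$ and agrees with $(s+1)b(s)$ on $\mathbb N$, the identity holds for all $s$. $\square$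

*Check on $\underline f=(x,x^2)$.* From (2) the recipe gives $Q=\partial_x\partial_{y_1}-y_2\partial_{y_1}^2$ for $g=xy_1+x^2y_2$. Indeed
$$\partial_x\partial_{y_1}g^{s+1}=(s+1)\big[g^s+s\,x(y_1+2xy_2)g^{s-1}\big],\qquad y_2\partial_{y_1}^2g^{s+1}=(s+1)s\,x^2y_2\,g^{s-1},$$
and the difference is $(s+1)[g^s+s\,(xy_1+x^2y_2)g^{s-1}]=(s+1)^2g^s$, that is, $(s+1)b(s)g^s$ with $b=s+1$.

## 12. Integrating out $y$ and matching Gamma factors

**Step 15: from $g$ back to $\|f\|$.** We apply Lemma 1 to $g=\sum f_iy_i$ on $\mathbb C^{n+r}$, so we compute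
$$Y(s)=\int|g|^{2s}e^{-|x|^2-|y|^2}\,dx\,dy$$
for $\operatorname{Re}s>0$. Fix $x$ with $f(x)\ne0$. The row vector $f(x)/\|f(x)\|$ has length $1$ and is the first row of some unitary matrix; using that matrix to change the variable $y$ turns $\sum f_i(x)y_i$ into $\|f(x)\|\,y_1$. The first case of Section 1 with $n=1$ gives $\int_{\mathbb C}|y_1|^{2s}e^{-|y_1|^2}dy_1=\pi\,\Gamma(s+1)$, and the other $r-1$ variables contribute $\pi^{r-1}$. Hence
$$\int_{\mathbb C^r}\Big|\sum f_i(x)y_i\Big|^{2s}e^{-|y|^2}dy=\pi^r\,\Gamma(s+1)\,\|f(x)\|^{2s},$$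
which is also true when $f(x)=0$, and
$$Y(s)=\pi^{n+r}\,\Gamma(s+1)\,Z(s).\tag{7}$$

**Step 16: part 3.** Now the upper bound on poles meets the formula (6). Write $b_{\underline f}=\prod_j(s+\beta_j)$. By Lemma 2, Lemma 1 applies with $q(s)=(s+1)b_{\underline f}(s)$: the function $Y(s)\big/\big(\Gamma(s+1)\prod_j\Gamma(s+\beta_j)\big)$ is entire. By (7), $Z(s)/\prod_j\Gamma(s+\beta_j)$ is entire. Since $b_{\underline f}\mid P$ (Section 6), the multiset $\{\beta_j\}$ is contained in $\{\alpha_i\}$; let $\mathcal R$ be the complementary multiset. By (6),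
$$\frac{Z(s)}{\prod_j\Gamma(s+\beta_j)}=C\,p^s\prod_{\alpha\in\mathcal R}\Gamma(s+\alpha)$$
is entire. If $\mathcal R$ contained some $\alpha$, then $\Gamma(s+\alpha)$ would have a pole at $s=-\alpha$; the other Gamma factors have no zeros and $C\ne0$, so the right side would have a pole there, a contradiction. So $\mathcal R=\emptyset$ and $b_{\underline f}=P/p$. This proves part 3, and with Section 5 it proves Theorem A.

**Step 17: part 4.** We repeat the argument for $g$ itself. By Lemma 2, $b_g$ divides $(s+1)b_{\underline f}=(s+1)P/p$. By (6) and (7),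
$$Y(s)=\pi^{n+r}\,C\,p^s\,\Gamma(s+1)\prod_{i=1}^N\Gamma(s+\alpha_i).$$
Write $b_g=\prod_j(s+\gamma_j)$. Lemma 1 with $q=b_g$ says that $Y/\prod_j\Gamma(s+\gamma_j)$ is entire. The multiset $\{\gamma_j\}$ is contained in $\{1,\alpha_1,\dots,\alpha_N\}$, and a nonempty complement would again produce a pole. So $b_g=(s+1)P/p$. By Kashiwara's theorem (*B-functions and holonomic systems*, Invent. Math. 38 (1976)) the roots of $b_g$ are negative rationals, so all $\alpha_i\in\mathbb Q_{>0}$.

## 13. Homogeneous tuples: degree, leading coefficient, log canonical threshold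

Let all $f_i$ be homogeneous of degree $d\ge1$. Let $S$ be the unit sphere of $\mathbb C^n$ with normalized measure $\sigma$, and $M=\max_S\|f\|^2>0$.

**Step 18: $N=d$ and $p=d^dM$.** We compare two expansions of $\log Z(s)$ as $s\to+\infty$. Polar coordinates, with the area $2\pi^n/\Gamma(n)$ of $S$ and $\int_0^\infty\rho^{2ds+2n-1}e^{-\rho^2}d\rho=\frac12\Gamma(n+ds)$, give
$$Z(s)=\frac{\Gamma(n+ds)}{\Gamma(n)}\int_S\|f\|^{2s}\,d\sigma,\qquad\Big(\int_S\|f\|^{2s}d\sigma\Big)^{1/s}\to M .$$
The limit is the convergence of $L^s$ norms to the sup norm. By Stirling,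
$$\log Z(s)=d\,s\log s+s\,(d\log d-d+\log M)+o(s).$$
From (6) and Stirling, $\log Z(s)=N\,s\log s+s\,(\log p-N)+o(s)$. Comparing the $s\log s$ terms gives $N=d$; then the terms linear in $s$ give $p=d^dM$. By part 3, $\deg b_{\underline f}=N=d$.

For the minors of Section 1, $d=2$, and $\|f\|^2=|a|^2|b_\perp|^2$ with $|a|^2+|b|^2=1$ has maximum $\frac14$; so $p=4\cdot\frac14=1$, in agreement with $Z(s)=\frac12\Gamma(s+2)\Gamma(s+3)$.

**Step 19: local integrability in terms of $Z$.** We express $\mathrm{lct}(I)$ through convergence of the integral defining $Z$. Let $c>0$. In polar coordinates,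
$$\int_{|x|<\varepsilon}\|f\|^{-2c}dx=\frac{2\pi^n}{\Gamma(n)}\int_0^\varepsilon\rho^{2n-1-2dc}\,d\rho\ \int_S\|f\|^{-2c}d\sigma,$$
and $\int\|f\|^{-2c}e^{-|x|^2}dx$ has the same shape with $\int_0^\infty\rho^{2n-1-2dc}e^{-\rho^2}d\rho$. Each is finite if and only if $\int_S\|f\|^{-2c}d\sigma<\infty$ and $dc<n$. These conditions do not involve $\varepsilon$, so integrability near $0$ implies integrability on every ball. Hence $\|f\|^{-2c}$ is locally integrable on $V$ if and only if it is integrable near $0$, if and only if $\int\|f\|^{-2c}e^{-|x|^2}dx<\infty$. In particular $\mathrm{lct}(I)\le n/d<\infty$.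

**Step 20: the rightmost pole.** We locate $-\mathrm{lct}(I)$ among the poles in (6). Let $\mu$ be the image of $\pi^{-n}e^{-|x|^2}dx$ under $x\mapsto\|f(x)\|^2$; it is a positive measure on $(0,\infty)$, as $\{f=0\}$ is a null set, and $Z(s)=\int_{(0,\infty)}t^s\,d\mu(t)$. The part over $t\ge1$ converges for all $s$ and is entire. The part over $t<1$ becomes, with $t=e^{-u}$, a Laplace integral $\int e^{-us}\,d\nu(u)$ of a positive measure on $u>0$. By Step 19 its abscissa of convergence is $-\mathrm{lct}(I)$. It is holomorphic to the right of this abscissa, and by Landau's theorem the real point $-\mathrm{lct}(I)$ is a singularity. So $Z$ is holomorphic for $\operatorname{Re}s>-\mathrm{lct}(I)$ and singular at $-\mathrm{lct}(I)$.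

On the other hand, $N=d\ge1$ and all $\alpha_i$ are positive reals by part 4. By (6), where nothing cancels, the poles of $Z$ are the points $-\alpha_i-k$ with $k\in\mathbb N$, and the rightmost one is $-\min_i\alpha_i$. Therefore $\mathrm{lct}(I)=\min_i\alpha_i$, and part 5 is proved. This completes the proof of Theorem B. $\blacksquare$

For a multiplicity-free tuple that is a basis of $M_1$, Step 1 shows that the $f_i$ have a common degree $d$. If $d\ge1$, part 5 applied to the orthonormal basis $\underline e$ of Section 5 gives $\deg b_{\underline f}=d$. If $d=0$, then $r=1$ and both polynomials are constant; this case is covered by parts 1–3.
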